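# Dicoloring super-orientations of chordal graphs: the graph of digons and the constant $\frac12$

## 1. Chordal graphs oriented without digons

A digraph $D=(V,A)$ here is finite, with no loops and no parallel arcs, but it may contain a **digon**: a pair of opposite arcs $uv,vu$ between the same two vertices. A **$k$-dicoloring** of $D$ is a partition of $V$ into $k$ classes (we allow empty ones), each inducing an acyclic subdigraph, that is, one with no directed cycle. A digon is a directed cycle of length $2$. The **dichromatic number** $\vec\chi(D)$ is the least $k$ for which a $k$-dicoloring exists. For example, a directed triangle has $\vec\chi=2$, a transitive tournament has $\vec\chi=1$, and the complete digraph on $n$ vertices (a digon on every pair) has $\vec\chi=n$, because no two vertices may share a color.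

$D$ is a **super-orientation** of an undirected graph $G$ if $G$ is its underlying graph. So each edge of $G$ has become either one arc or a digon. A graph is **chordal** if it has no induced cycle of length at least $4$. Its clique number is $\omega(G)$, and the empty set counts as a clique. Throughout, $D$ is a super-orientation of a nonempty chordal graph $G$, and $\omega=\omega(G)$.

We begin with the easy case, in which $D$ has no digons at all.

**Proposition C.** If $D$ has no digon, then $\vec\chi(D)\le\lceil \omega/2\rceil$.

The proof uses three tools, and they will serve for the whole lecture.

**Elimination orderings.** A textbook theorem (Dirac; Fulkerson–Gross) says that a chordal graph has an ordering $v_1,\dots,v_n$ of its vertices in which, for each $i$, the set $K_i$ of neighbors of $v_i$ among $v_1,\dots,v_{i-1}$ is a clique. Since $K_i\cup\{v_i\}$ is a clique, $|K_i|\le\omega-1$. Write $G_i=G[v_1,\dots,v_i]$. A clique of $G_i$ either avoids $v_i$, and is then a clique of $G_{i-1}$, or contains $v_i$, and is then a subset of $K_i\cup\{v_i\}$. Conversely, adding to a chordal graph a new vertex $v$ whose neighborhood is a clique keeps it chordal: on an induced cycle of length at least $4$ through $v$, the two neighbors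 of $v$ would be non-adjacent.

**Lemma A.** A set $X\subseteq V$ induces an acyclic subdigraph if and only if $D[X]$ contains no digon and no directed triangle.

*Proof.* Digons and directed triangles are directed cycles, so one direction is clear. For the other, suppose that $D[X]$ has a directed cycle and that a shortest one, $x_1\to x_2\to\dots\to x_q\to x_1$, has $q\ge4$. Its vertices form a cycle of length $q\ge4$ in the chordal graph $G$, and this cycle is not induced. So there is an arc $x_i\to x_j$ between two vertices that are not consecutive on the cycle. The part of the cycle from $x_i$ to $x_j$ has at least two arcs, so the part from $x_j$ to $x_i$ has at most $q-2$. Together with the arc $x_i\to x_j$ it is a directed cycle of length at most $q-1$, a contradiction. $\square$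

**Available colors.** Suppose $v_1,\dots,v_{i-1}$ have been dicolored, and let $v=v_i$. A color $c$ is **available** for $v$ if either $c$ does not appear on $K_i$, or $c$ appears on exactly one vertex $x\in K_i$ and $vx$ is not a digon.

**Lemma B.** Giving $v$ an available color yields a dicoloring of $D[v_1,\dots,v_i]$.

*Proof.* By Lemma A, only a monochromatic digon or directed triangle through $v$ could do harm. A monochromatic digon $vx$ is excluded by the definition. A monochromatic directed triangle through $v$ has its other two vertices in $K_i$, both of color $c$, and this is excluded too. $\square$

*Proof of Proposition C.* Color $v_1,\dots,v_n$ in order with $k=\lceil\omega/2\rceil$ colors. With no digons, a color is unavailable for $v_i$ only if it appears at least twice on $K_i$. At most $\lfloor(\omega-1)/2\rfloor$ colors do so, and $\lfloor(\omega-1)/2\rfloor<\lceil\omega/2\rceil$. So an available color always exists. $\square$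

What changes when digons are allowed?

## 2. The graph of digons

Without any restriction, the best bound is $\vec\chi(D)\le\omega$: give $v_i$ a color absent from $K_i$. Complete digraphs attain it. To interpolate, let $B(D)$ be the undirected graph on $V$ in which $uv$ is an edge if and only if both $uv$ and $vu$ are arcs. We write $B=B(D)$. Proposition C is the case where $B$ has no edge. A **$B$-neighbor** of $v$ is a vertex joined to $v$ by a digon.

If every vertex meets few digons, the same count works.

**Proposition D.** $\vec\chi(D)\le\left\lceil\frac{\omega+\Delta(B(D))}{2}\right\rceil$.

*Proof.* Let $v=v_i$, $K=K_i$, and let $N$ be the set of $B$-neighbors of $v$ in $K$. A color is unavailable if it appears exactly once on $K$, at a vertex of $N$ (say $a$ such colors), or at least twice on $K$ (say $b$ colors). Then $a\le|N|\le\Delta(B)$ and $a+2b\le|K|\le\omega-1$. Hence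
$$a+b\le\tfrac12\bigl(a+(a+2b)\bigr)\le\tfrac12\bigl(\Delta(B)+\omega-1\bigr)<\left\lceil\tfrac{\omega+\Delta(B)}2\right\rceil ,$$
and some color is available. $\square$

For $\ell\ge3$, let $\overleftrightarrow{C_\ell}$ be the digraph obtained from the cycle $C_\ell$ by replacing each edge by a digon. $D$ is **$\overleftrightarrow{C_\ell}$-free** if it has no subdigraph isomorphic to $\overleftrightarrow{C_\ell}$, or equivalently if $B(D)$ contains no $C_\ell$ as a (not necessarily induced) subgraph. It is known that a $\overleftrightarrow{C_4}$-free $D$ has $\vec\chi(D)\le\lceil(\omega+3)/2\rceil$. The problem, which comes from Stéphane Bessy, Frédéric Havet and Lucas Picasarri-Arrieta, "Dichromatic number of chordal graphs", arXiv:2309.17385 (2023), asks whether every fixed $\ell$ behaves this way: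

> Is there a function $g$ of $\ell$ alone such that, for every $\ell\ge3$, every chordal graph $G$ and every $\overleftrightarrow{C_\ell}$-free super-orientation $D$ of $G$ satisfy $\vec\chi(D)\le\frac12\omega(G)+g(\ell)$?

**Small clique numbers by hand.** If $\omega=1$, there are no arcs and $\vec\chi=1$. If $\omega=2$, then $G$ has no triangle, so by Lemma A a set of vertices is acyclic exactly when it contains no digon. Thus $\vec\chi=1$ if there is no digon, and $\vec\chi=2$ otherwise.

For $\omega=3$, take a directed triangle $a\to b\to c\to a$, a vertex $x$ joined by digons to $a$ and $b$, and a vertex $y$ joined by digons to $b$ and $c$. Both new vertices were attached to cliques, so $G$ is chordal, and $\omega=3$. In a dicoloring with two colors, $x$ forces $a$ and $b$ to have the same color (the one that $x$ does not have), and $y$ forces the same for $b$ and $c$. Then the directed triangle is monochromatic. So $\vec\chi(D)=3=\omega$. Here $B(D)$ is the path $a\,x\,b\,y\,c$, which has no cycle whatsoever. Keep this example in mind: one group of vertices ($a,b,c$) has no digons inside and carries two colors because of directed triangles, and a second group ($x,y$) uses digons to stay away from both of those colors.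

## 3. A star that stops the greedy coloring

The first thing to try is to run the count of Proposition D, with "$B$ has no $C_\ell$" in place of the bound on $\Delta(B)$. The count needs a bound on $|N|$, the number of digons from $v$ back to $K$, and excluding a cycle from $B$ gives none.

Concretely, fix $k\le\omega-1$. Let $K$ be a transitive tournament on $\omega-1$ vertices, and color it so that $k$ of its vertices carry the colors $1,\dots,k$ once each and the other vertices carry arbitrary colors from $\{1,\dots,k\}$. This is a dicoloring, since $K$ is acyclic. Now let $v$ be adjacent to all of $K$, by digons to the $k$ chosen vertices and by single arcs to the others. Every color is blocked for $v$ by a digon, yet $B$ is a star. The digraph itself is harmless: $\vec\chi=2$, using one color for $K$ and another for $v$. What failed is the induction hypothesis. "The part colored so far is dicolored" says nothing about how colors sit on a clique, and a clique with too many colors that occur only once is dangerous.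

So the first thing to record about a clique $Q$ of colored vertices is the number $m(Q)$ of colors on $Q$ and the set $\Sigma(Q)$ of vertices of $Q$ whose color appears exactly once on $Q$. For example, a clique colored $1,1,2,3$ has $m=3$ and $|\Sigma|=2$. Every color on $Q$ that is not the color of a vertex of $\Sigma(Q)$ appears at least twice, so $|Q|\ge|\Sigma(Q)|+2\bigl(m(Q)-|\Sigma(Q)|\bigr)$, that is,
$$|\Sigma(Q)|\ \ge\ 2m(Q)-|Q|.\tag{1}$$

Two questions follow. How many distinct colors can an adversary force onto a clique while keeping $B$ free of $C_\ell$? And which extra information lets the person coloring prevent this? The answer depends on the parity of $\ell$.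

## 4. Even cycles and odd cycles

"$F$-free" means containing no subgraph isomorphic to $F$.

**Theorem 1.** For all integers $r,\omega\ge1$ there is a super-orientation $D$ of a chordal graph $G$ with $\omega(G)=\omega$, $\chi(B(D))\le r$ and $\vec\chi(D)\ge\omega-\lfloor\omega/2^r\rfloor$.

**Theorem 2.** If $B(D)$ is $K_{s,t}$-free ($s,t\ge1$), then $\vec\chi(D)\le\left\lceil\frac{\omega+st-1}{2}\right\rceil$. In particular, for even $\ell$, every $\overleftrightarrow{C_\ell}$-free $D$ satisfies
$$\vec\chi(D)\le\left\lceil\tfrac{\omega+\ell^2/4-1}{2}\right\rceil\le\tfrac12\omega+\tfrac{\ell^2}{8}.$$

**Theorem 3.** If $B(D)$ is triangle-free, then $\vec\chi(D)\le\lceil3\omega/4\rceil$. This is best possible for every $\omega\ge1$, even for bipartite $B(D)$.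

**The answer to the question is no.** Take $r=2$ in Theorem 1. Then $B(D)$ is bipartite, so it contains no odd cycle, and $D$ is $\overleftrightarrow{C_\ell}$-free for every odd $\ell\ge3$ at once. Yet
$$\vec\chi(D)\ge\omega-\lfloor\omega/4\rfloor=\lceil3\omega/4\rceil,\qquad\text{so}\qquad \vec\chi(D)-\tfrac12\omega\ge\tfrac{\omega}{4},$$
which is unbounded. No value $g(\ell)$ works for any odd $\ell\ge3$. For even $\ell$, Theorem 2 gives the bound with $g(\ell)=\ell^2/8$. For $\ell=3$, Theorems 1 and 3 give the exact maximum $\lceil3\omega/4\rceil$ for every $\omega$.

The "in particular" of Theorem 2 follows from its first sentence. For even $\ell$ we have $C_\ell\subseteq K_{\ell/2,\ell/2}$, so a $C_\ell$-free $B$ is $K_{\ell/2,\ell/2}$-free. Put $s=t=\ell/2$ and use $\lceil n/2\rceil\le(n+1)/2$ for integers $n$. Two other cases give bounds already mentioned: $s=t=2$ gives $\lceil(\omega+3)/2\rceil$, and $s=1$, $t=\Delta(B)+1$ gives Proposition D.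

## 5. Forcing distinct colors with $r$ labels (Theorem 1)

The adversary's plan extends the five-vertex example. Give each vertex a label in $\{1,\dots,r\}$, and put digons only between different labels, so that the labels properly color $B$ and $\chi(B)\le r$ comes for free. Suppose we grow a clique one vertex at a time, all with label $1$. Directed triangles can prevent a color from being used three times, so $\omega$ vertices carry at least $\omega/2$ colors. Now discard the duplicates. This leaves a clique of about $\omega/2$ vertices with pairwise distinct colors, and about $\omega/2$ free places. Continue with label $2$, joining each new vertex to the kept ones by digons. The new vertices must avoid all the old colors, and among themselves they repeat each color at most twice. Half of the free places become new distinct colors, and so on: the number of free places is halved for each label. Since the colors are not known in advance, the digraph must contain every possible continuation.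

**Step 1: the construction.** *This step builds one digraph that contains all continuations.* Fix $r,\omega$. Let $D_0$ be empty. Suppose we are given $D_i$ with underlying chordal graph $G_i$, $\omega(G_i)\le\omega$, and labels $\lambda:V(D_i)\to\{1,\dots,r\}$. For every clique $Q$ of $G_i$ (possibly empty) with $|Q|\le\omega-1$, every $p\in\{1,\dots,r\}$, and every partition $(Q^{\rm out},Q^{\rm in})$ of
$$Q_p:=\{x\in Q:\lambda(x)=p\}$$
into two possibly empty parts, add one new vertex $v$ with

- label $\lambda(v)=p$ and neighborhood exactly $Q$;
- a digon between $v$ and each $x\in Q\setminus Q_p$;
- an arc $v\to x$ for each $x\in Q^{\rm out}$ and an arc $x\to v$ for each $x\in Q^{\rm in}$.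

New vertices are pairwise non-adjacent. The result is $D_{i+1}$. It is finite. It is chordal, because each new vertex is attached to a clique. A clique using a new vertex has size at most $(\omega-1)+1$, so $\omega(G_{i+1})\le\omega$.

Let $D=D_N$ with $N=2\omega$, and $G=G_N$. Digons join only vertices of different labels, so $\chi(B(D))\le r$. Two adjacent vertices of the same label are joined by exactly one arc. Finally, every clique of $G_i$ of size less than $\omega$ is extended by a vertex of $D_{i+1}$. Starting from $\emptyset$, this yields a clique of size $\omega$ in $G_\omega$, so $\omega(G)=\omega$.

From now on, let $\varphi$ be any dicoloring of $D$.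

**Step 2: one forced vertex.** *This step says what each single extension gains.*

**Claim 1.** Let $Q$ be a clique of $G_i$ with $i<N$ and $|Q|\le\omega-1$, and let $p$ be a label. There is $v\in V(D_{i+1})$ with $\lambda(v)=p$, adjacent to all of $Q$, such that $\varphi(v)$ does not appear on $Q\setminus Q_p$ and does not appear two or more times on $Q_p$.

*Proof.* For each color $c$ that appears at least twice on $Q_p$, choose two vertices of $Q_p$ with color $c$. They have the same label, so exactly one arc joins them. Name them $x_c,y_c$ so that $x_c\to y_c$. Vertices chosen for different colors are different, so there is a partition of $Q_p$ with all $x_c\in Q^{\rm out}$ and all $y_c\in Q^{\rm in}$, the other vertices being placed arbitrarily. Let $v$ be the vertex added for $Q$, $p$ and this partition.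

If $\varphi(v)=c$ for some color $c$ appearing at least twice on $Q_p$, then $v\to x_c\to y_c\to v$ is a monochromatic directed triangle, a contradiction. If $\varphi(v)$ is the color of some $x\in Q\setminus Q_p$, then $vx$ is a monochromatic digon, a contradiction. $\square$

**Step 3: one label.** *This step turns half of the free places into new distinct colors.*

**Claim 2.** Let $Q$ be a clique of $G_i$ with labels in $\{1,\dots,p-1\}$ and pairwise distinct colors, with $|Q|=\omega-n$ and $i+n\le N$. Then $G_{i+n}$ contains a clique $Q\cup A$, with $A$ disjoint from $Q$, with pairwise distinct colors, in which all labels on $A$ equal $p$ and $|A|=\lceil n/2\rceil$.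

*Proof.* Apply Claim 1 with label $p$ successively $n$ times, starting from $Q$ and each time adding the new vertex to the current clique. Before the $(j+1)$st application, where $0\le j<n$, the current clique $Q\cup\{u_1,\dots,u_j\}$ lies in $G_{i+j}$, it has size $\omega-n+j<\omega$, and $i+j<N$. So Claim 1 applies. No vertex of $Q$ has label $p$, so the label-$p$ part of the current clique is exactly $\{u_1,\dots,u_j\}$. Claim 1 therefore says that the color of $u_{j+1}$ does not appear on $Q$, and appears at most once on $\{u_1,\dots,u_j\}$.

Let $U=\{u_1,\dots,u_n\}$. No color of $Q$ appears on $U$, and each color appears at most twice on $U$. Hence $U$ carries at least $\lceil n/2\rceil$ colors. Choose $\lceil n/2\rceil$ of these colors and one vertex of $U$ for each. These vertices form $A$. $\square$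

**Step 4: all labels.** *This step iterates Claim 2 and counts.* Apply Claim 2 for $p=1,2,\dots,r$, starting with $Q=\emptyset$, $i=0$ and $n_1=\omega$, and replacing $Q$ by $Q\cup A$ each time. After label $p$ the number of free places is
$$n_{p+1}=n_p-\lceil n_p/2\rceil=\lfloor n_p/2\rfloor ,$$
so $n_{r+1}=\lfloor\omega/2^r\rfloor$. The number of levels used is $\sum_{p=1}^r n_p\le\omega(1+\frac12+\frac14+\cdots)\le2\omega=N$, so the condition $i+n\le N$ holds each time. After label $r$ we have a clique of size $\omega-\lfloor\omega/2^r\rfloor$ whose colors are pairwise distinct. Hence $\varphi$ uses at least $\omega-\lfloor\omega/2^r\rfloor$ colors. As $\varphi$ was arbitrary, Theorem 1 is proved. $\square$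

For $r=1$ this gives digraphs without digons and with $\vec\chi\ge\lceil\omega/2\rceil$, so Proposition C cannot be improved.

## 6. Every excess color must show a witness (Theorem 2)

**The case $s=t=2$ as a guide.** Let $L=\lceil(\omega+1)/2\rceil$ and $k=L+1$. We allow a clique to carry $L+1$ colors only if it shows a witness: two vertices of $\Sigma$ with a common $B$-neighbor. Let $v$ be the next vertex, $K$ its clique of earlier neighbors, and $N$ the set of its $B$-neighbors in $K$.

Suppose $m(K)=L$. By (1), $|\Sigma(K)|\ge2L-(\omega-1)\ge2$. Either some $y\in\Sigma(K)$ is not in $N$, and $v$ can reuse its color; or $\Sigma(K)\subseteq N$, and $v$ takes a new color, while two vertices of $\Sigma(K)$ acquire the common $B$-neighbor $v$. The new color pays with a witness.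

Suppose $m(K)=L+1$, with witness $\{a,b\}\subseteq\Sigma(K)$ having a common $B$-neighbor $u$. By (1), $|\Sigma(K)|\ge2(L+1)-(\omega-1)\ge4$. If $\Sigma(K)\subseteq N$, then $a,b$ have the two common $B$-neighbors $u,v$, and $B\supseteq K_{2,2}$, a contradiction. So some $y\in\Sigma(K)\setminus N$ has a color that $v$ can reuse. If such a $y$ exists outside $\{a,b\}$, use it, and the witness survives. If not, reusing the color of $a$ or $b$ destroys the witness, but then all other vertices of $\Sigma(K)$ are in $N$. There are at least two of them, and they now have the common $B$-neighbor $v$: a new witness.

For general $s,t$ we need a ladder of witnesses: the $j$th one has $t$ vertices and at least $j$ common $B$-neighbors. When $v$ sees a witness completely, that witness moves up one rung.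

**Step 1: parameters and invariant.** *This step fixes what the induction will carry.* By symmetry assume $s\le t$. Put
$$L=\left\lceil\tfrac{\omega+st-2s+1}{2}\right\rceil,\qquad k=L+s-1=\left\lceil\tfrac{\omega+st-1}{2}\right\rceil .$$
Color $v_1,\dots,v_n$ in order with colors from $[k]=\{1,\dots,k\}$, and let $B_i=B[v_1,\dots,v_i]$. After $i$ steps, call a clique $Q$ of $G_i$ **good** if $m(Q)\le L$, or if $m(Q)=L+e$ with $e\ge1$ and

> there are pairwise disjoint $t$-subsets $R_1,\dots,R_e$ of $\Sigma(Q)$ such that, for each $j$, the vertices of $R_j$ have at least $j$ common neighbors in $B_i$.

The common neighbors may be any colored vertices; they need not lie in $Q$. This freedom matters, because a witness must keep its value when the clique containing it changes. Goodness of $Q$ persists when further vertices are colored, since $m(Q)$ and $\Sigma(Q)$ do not change and $B_i\subseteq B_{i+1}$. (When $s=t=2$, "good" is the rule of the guide. When $s=1$ we have $k=L$, so every clique colored from $[k]$ is good.)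

The invariant after $i$ steps is: *the coloring is a dicoloring with colors in $[k]$, and every clique of $G_i$ is good.* It holds for $i=0$, where the only clique is empty.

**Step 2: witnesses are limited.** *This is where $K_{s,t}$-freeness bounds the number of colors.* We claim:

(a) *If $Q$ is good and $m(Q)=L+e$ with $e\ge1$, then $e\le s-1$.*

Otherwise $R_s$ exists. Its $t$ vertices have at least $s$ common $B$-neighbors. These lie outside $R_s$, since no vertex is its own neighbor. So $K_{s,t}\subseteq B$, a contradiction.

**Step 3: goodness passes to subsets.** *This lets us check only one new clique at each step.* We claim: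

(b) *If $Q$ is good and $Q'\subseteq Q$, then $Q'$ is good.*

If $m(Q')\le L$, there is nothing to prove. Let $m(Q')=L+e'$ with $e'\ge1$, and write $m(Q)=L+e'+d$ with $d\ge0$. Take $R_1,\dots,R_{e'+d}$ for $Q$. The vertices of $\Sigma(Q)\setminus Q'$ have pairwise distinct colors, and none of these colors appears on $Q'$. Exactly $d$ colors of $Q$ are absent from $Q'$, so there are at most $d$ such vertices. Each lies in at most one of the disjoint sets $R_j$. Hence at least $e'$ of the sets $R_j$ are contained in $\Sigma(Q)\cap Q'$, and $\Sigma(Q)\cap Q'\subseteq\Sigma(Q')$. Let $j_1<\dots<j_{e'}$ be indices of $e'$ such sets. As $j_a\ge a$, the set $R_{j_a}$ has at least $a$ common neighbors in $B_i$. So $R_{j_1},\dots,R_{j_{e'}}$, in this order, show that $Q'$ is good.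

**Step 4: what must be done at a new vertex.** *This step reduces the induction to one choice.* Let $v=v_{i+1}$, $K=K_{i+1}$, let $N$ be the set of $B$-neighbors of $v$ in $K$, and $Q^+=K\cup\{v\}$. By the invariant $K$ is good. A clique of $G_{i+1}$ is a clique of $G_i$, which stays good, or a subset of $Q^+$. So by (b) and Lemma B it suffices to give $v$ an available color of $[k]$ such that $Q^+$ is good.

**Step 5: few colors on $K$.** *This step handles $m(K)\le L-1$.* Since $k\ge L$, some color of $[k]$ is absent from $K$. Give it to $v$. It is available, and $m(Q^+)\le L$, so $Q^+$ is good.

**Step 6: room for one more witness.** *From here on $m(K)=L+e$ with $e\ge0$; this step finds $t$ unused vertices of $\Sigma(K)$.* We have $e\le s-1$, by (a) if $e\ge1$ and trivially if $e=0$. Write $\Sigma=\Sigma(K)$, let $R_1,\dots,R_e\subseteq\Sigma$ be as in the definition of good (no sets if $e=0$), and let $J=\Sigma\setminus(R_1\cup\dots\cup R_e)$. By (1), $|K|\le\omega-1$ and $2L\ge\omega+st-2s+1$,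
$$|\Sigma|-(e+1)t\ \ge\ 2(L+e)-(\omega-1)-(e+1)t\ \ge\ st-2s+2+2e-(e+1)t\ =\ (s-1-e)(t-2).$$
The right side is at least $0$: the first factor is nonnegative because $e\le s-1$, and the second is nonnegative unless $t=1$, in which case $s=1$ and $e=0$, so that the product is $0$. Hence $|J|=|\Sigma|-et\ge t$.

**Step 7: choosing the color.** *There are three cases, tried in this order: spare vertices first, then the lowest incompletely seen witness, then a new color.*

*Case $J\not\subseteq N$.* Pick $y\in J\setminus N$ and give $v$ the color of $y$. It appears exactly once on $K$, at $y$, and $vy$ is not a digon, so it is available. Now $m(Q^+)=L+e$ and $\Sigma(Q^+)=\Sigma\setminus\{y\}\supseteq R_1\cup\dots\cup R_e$. The old witnesses show that $Q^+$ is good.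

*Case $J\subseteq N$, but some $R_j\not\subseteq N$.* Let $p$ be the least such $j$. Pick $y\in R_p\setminus N$ and give $v$ the color of $y$, which is available as before. Then $m(Q^+)=L+e$ and $\Sigma(Q^+)=\Sigma\setminus\{y\}$. The witness $R_p$ is lost. We replace it by letting everything below it climb one rung:
$$R_1'\ \text{ a } t\text{-subset of } J,\qquad R_j'=R_{j-1}\ \ (2\le j\le p),\qquad R_j'=R_j\ \ (p<j\le e).$$
These are pairwise disjoint $t$-subsets of $\Sigma\setminus\{y\}$, since $R_p$ is not used. The vertices of $R_1'\subseteq J\subseteq N$ have the common neighbor $v$. For $2\le j\le p$, minimality of $p$ gives $R_{j-1}\subseteq N$. So $R_j'=R_{j-1}$ has at least $j-1$ common neighbors in $B_i$ and, in addition, the new vertex $v$: at least $j$ in $B_{i+1}$. For $j>p$ nothing has changed. So $Q^+$ is good.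

*Case $\Sigma\subseteq N$.* Now $v$ sees all witnesses, and all of them climb. Let $R_1'$ be a $t$-subset of $J$ and $R_j'=R_{j-1}$ for $2\le j\le e+1$. As in the previous case, $R_j'$ has at least $j$ common neighbors in $B_{i+1}$ for $1\le j\le e+1$. If $e=s-1$, then the $t$ vertices of $R_s'$ have at least $s$ common $B$-neighbors, so $K_{s,t}\subseteq B$, a contradiction. Hence $e\le s-2$ and $m(K)=L+e\le L+s-2<k$. So some color of $[k]$ is absent from $K$. Give it to $v$. Then $m(Q^+)=L+e+1$ and $\Sigma(Q^+)=\Sigma\cup\{v\}$, and the disjoint sets $R_1',\dots,R_{e+1}'\subseteq\Sigma$ show that $Q^+$ is good.

The invariant is maintained in every case, so $\vec\chi(D)\le k=\lceil(\omega+st-1)/2\rceil$. $\square$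

## 7. Triangle-free graphs of digons (Theorem 3)

Here $B$ may contain large complete bipartite graphs, so witnesses as above cannot be bounded. Count again with $k=\lceil3\omega/4\rceil$ colors. If $v$ has no available color, then (1) gives more than $\omega/2$ vertices in $\Sigma(K)$, and all of them are $B$-neighbors of $v$. Since $B$ is triangle-free, no two of these are joined by a digon. So the danger is a clique with more than about $\omega/2$ vertices that have pairwise distinct colors and no digons among them. A clique cannot contain such a set if it can be covered by about $\omega/2$ pieces each of which meets such a set at most once. This suggests the invariant.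

Let $L=\lceil\omega/2\rceil$ and $k=\lceil3\omega/4\rceil$. For a clique $Q$ of colored vertices, call $X\subseteq Q$ a **block** if any two vertices of $X$ of different colors are joined by a digon. Call $Q$ **good** if it can be partitioned into at most $L$ blocks. Single vertices and monochromatic sets are blocks. For example, if $Q=\{a,b,c,d\}$ has colors $1,2,3,3$ and its only digon is $ab$, then $\{a,b\},\{c,d\}$ is a partition into two blocks. Subsets of blocks are blocks, so subsets of good cliques are good.

**Step 1: the induction.** *This step sets up what must be done at a new vertex.* Color $v_1,\dots,v_n$ in order with colors from $[k]$, keeping a dicoloring in which all cliques are good. At the start only the empty clique is present. Let $v=v_i$, $K=K_i$, and let $N$ be the set of $B$-neighbors of $v$ in $K$. Then $K$ is good and $|K|\le\omega-1\le2L-1$. Each clique of $G_i$ is a clique of $G_{i-1}$ or a subset of $K\cup\{v\}$. So by Lemma B it suffices to give $v$ an available color such that $K\cup\{v\}$ is good.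

**Step 2: some color of $[k]$ is available.** *This step is where triangle-freeness and the number $\frac34$ enter.* Suppose not. Then all $k$ colors appear on $K$, and every vertex of $\Sigma(K)$ lies in $N$. As $B$ is triangle-free, no two vertices of $N$ are joined by a digon. Two vertices of $\Sigma(K)$ have different colors, and no digon joins them, so they lie in different blocks of any partition of $K$ into blocks. Since $K$ is good, $|\Sigma(K)|\le L$. By (1),
$$|K|\ \ge\ 2k-|\Sigma(K)|\ \ge\ 2\lceil3\omega/4\rceil-L\ \ge\ \lceil3\omega/2\rceil-\lceil\omega/2\rceil=\omega ,$$
where we used $2\lceil x\rceil\ge\lceil2x\rceil$ and $\lceil3\omega/2\rceil=\omega+\lceil\omega/2\rceil$. This contradicts $|K|\le\omega-1$.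

**Step 3: a well-chosen partition.** *An arbitrary available color might need an extra block for $v$; this step prepares a block that $v$ can join.* Among all partitions of $K$ into nonempty blocks, choose one that

1. has the minimum number $b$ of blocks (so $b\le L$);
2. subject to 1, has the fewest singleton blocks;
3. subject to 1 and 2, has the most monochromatic blocks of size at least $2$.

If $b<L$, give $v$ any available color and add the block $\{v\}$. Then $K\cup\{v\}$ has a partition into at most $L$ blocks, so it is good.

Suppose from now on that $b=L$. Since $|K|<2L$, some block is a singleton $\{x\}$.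

**Step 4: the color of $x$ appears only once on $K$.** *If so, $v$ can always join $x$.* Suppose that $x'\ne x$ in $K$ has the same color as $x$, and let $X'$ be its block. Consider moving $x'$ from $X'$ into $\{x\}$. Note that $\{x,x'\}$, being monochromatic, is a block, and that $X'\setminus\{x'\}$ is a block or empty.

- If $|X'|=1$, the number of blocks drops, contradicting 1.
- If $|X'|\ge3$, the number of blocks is unchanged. The singleton $\{x\}$ is gone, and $X'\setminus\{x'\}$ has at least two vertices, so there is one singleton fewer, contradicting 2.
- If $X'=\{x',z\}$ with $z$ of the same color as $x$, then $\{x,x',z\}$ is a block. Merging $\{x\}$ with $X'$ lowers the number of blocks, contradicting 1.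
- If $X'=\{x',z\}$ with $z$ of another color, the blocks $\{x\},\{x',z\}$ are replaced by $\{x,x'\},\{z\}$. The number of blocks and the number of singletons are unchanged. The block $\{x',z\}$ was not monochromatic and $\{x,x'\}$ is, so the number of monochromatic blocks of size at least $2$ increases, contradicting 3.

**Step 5: coloring $v$.** *This step puts $v$ into the block of $x$.* If $x\notin N$, give $v$ the color of $x$. By Step 4 this color appears exactly once on $K$, and $vx$ is not a digon, so it is available; and $\{x,v\}$ is a monochromatic block. If $x\in N$, give $v$ any available color, which exists by Step 2. Then $\{x,v\}$ is a block because $xv$ is a digon. In both cases $K\cup\{v\}$ is partitioned into $L$ blocks, so it is good.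

This completes the induction, and $\vec\chi(D)\le\lceil3\omega/4\rceil$. By Theorem 1 with $r=2$, for every $\omega\ge1$ there is a $D$ with $B(D)$ bipartite, hence triangle-free, and $\vec\chi(D)\ge\omega-\lfloor\omega/4\rfloor=\lceil3\omega/4\rceil$. So the bound is best possible for every $\omega$. $\square$

## 8. Which forbidden graphs $F$ give $\frac12\omega+O(1)$

Theorems 1 and 2 together decide the question for any fixed forbidden graph, not only for cycles.

**Corollary.** Let $F$ be a fixed graph with at least one edge. There is a constant $C_F$ with $\vec\chi(D)\le\frac12\omega(G)+C_F$ for all $D$ with $B(D)$ $F$-free if and only if $F$ is bipartite. For $F=C_\ell$: if and only if $\ell$ is even.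

*Proof.* If $F$ is bipartite, then $F\subseteq K_{s,t}$ for some $s,t\ge1$, so an $F$-free $B(D)$ is $K_{s,t}$-free. Theorem 2 gives $\vec\chi(D)\le\lceil(\omega+st-1)/2\rceil\le\frac12\omega+\frac{st}{2}$.

If $F$ is not bipartite, let $\chi(F)=r+1\ge3$. The digraphs of Theorem 1 for this $r$ have $\chi(B(D))\le r<\chi(F)$, so $B(D)$ is $F$-free. They satisfy $\vec\chi(D)\ge(1-2^{-r})\omega\ge\frac34\omega$, as $r\ge2$. Then $\vec\chi(D)-\frac12\omega\ge\frac14\omega$ is unbounded. The statement for cycles follows, since $C_\ell$ is bipartite exactly when $\ell$ is even. $\square$

**Remark (not settled by these arguments).** For odd $\ell\ge5$, the optimal leading constant lies in $[\frac34,1]$, by Theorem 1 with $r=2$ and the bound $\vec\chi(D)\le\omega$; its value is not determined here. For even $\ell\ge4$, the optimal $g(\ell)$ is not determined either. Theorem 2 gives $g(\ell)\le\ell^2/8$. The complete digraph on $\ell-1$ vertices has too few vertices to contain $\overleftrightarrow{C_\ell}$, and it has $\omega=\vec\chi=\ell-1$, so $g(\ell)\ge(\ell-1)/2$.
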